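# Almost everywhere constancy of the Hausdorff dimension of Sturmian spectra

## 1. Continued fractions, Sturmian Hamiltonians and dimensions

**Definition 1 (Gauss map and Gauss measure).** Every irrational $\alpha\in(0,1)$ has a unique continued fraction $\alpha=[0;a_1,a_2,\dots]$ with integers $a_i\ge1$. The Gauss map is $G\alpha=1/\alpha-\lfloor1/\alpha\rfloor$, so $G^k\alpha=[0;a_{k+1},a_{k+2},\dots]$. The Gauss measure is the probability measure $d\mu=\frac1{\ln2}\frac{dx}{1+x}$ on $[0,1]$. The denominators $q_n$ of the convergents satisfy $q_{-1}=0$, $q_0=1$, $q_{n+1}=a_{n+1}q_n+q_{n-1}$.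

For example, the golden mean $\alpha=[0;1,1,1,\dots]=(\sqrt5-1)/2$ is fixed by $G$ and has $q_0,q_1,q_2,\dots=1,1,2,3,5,\dots$. The event $\{a_1\ge3\}$ is the set of irrationals in $(0,\frac13)$, and its Gauss measure is $\log_2\frac43$.

We recall that $G$ preserves $\mu$ and is ergodic for it. By Birkhoff's theorem, if $\mu(\mathcal E)>0$, then for $\mu$-a.e. $\alpha$ we have $G^m\alpha\in\mathcal E$ for infinitely many $m\ge 0$. Also, $\mu$ has the same null sets as Lebesgue measure on $[0,1]$.

**Definition 2 (Sturmian Hamiltonian).** For $\lambda>0$, irrational $\alpha\in(0,1)$ and a phase $\theta$, put $V_\theta(n)=\lambda\,\chi_{[1-\alpha,1)}(n\alpha+\theta\bmod1)$ and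
$$(H_{\lambda,\alpha}u)(n)=u(n+1)+u(n-1)+V_\theta(n)u(n),\qquad u\in\ell^2(\mathbb Z).$$
This is a bounded self-adjoint operator. For $\theta=0$ we have $V_0(n)=\lambda(\lfloor(n+1)\alpha\rfloor-\lfloor n\alpha\rfloor)$. For the golden mean, the integers $\lfloor n\alpha\rfloor$ for $n=1,\dots,6$ are $0,1,1,2,3,3$, so $V_0(1)\dots V_0(5)=\lambda\,0\,\lambda\,\lambda\,0$.

**Definition 3 (spectrum).** The spectrum is the set of $E$ for which $H_{\lambda,\alpha}-E$ has no bounded inverse. It does not depend on $\theta$; we denote it by $\sigma_{\lambda,\alpha}$. It is a nonempty compact subset of $\mathbb R$. If $\lambda$ were $0$, it would be $[-2,2]$.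

Two textbook facts about a self-adjoint $H$ (or a Hermitian matrix) are used. If $\phi\ne0$ and $\|(H-E)\phi\|\le\varepsilon\|\phi\|$, then $\mathrm{dist}(E,\sigma(H))\le\varepsilon$. Conversely, if $E\in\sigma(H)$ and $\varepsilon>0$, there is a unit vector $\phi$ with $\|(H-E)\phi\|<\varepsilon$; for our bounded $H$ one can take $\phi$ finitely supported, because such vectors are dense.

**Definition 4 (dimensions).** Let $X\subset\mathbb R$. The Hausdorff content $\mathcal H^s_\infty(X)$ is the infimum of $\sum_i(\mathrm{diam}\,U_i)^s$ over countable covers of $X$, and $\dim_HX=\inf\{s>0:\mathcal H^s_\infty(X)=0\}$. For bounded $X$ let $N_\varepsilon(X)$ be the least number of open intervals of length $\varepsilon$ covering $X$; the lower and upper limits of $\log N_\varepsilon(X)/\log(1/\varepsilon)$ as $\varepsilon\to0$ are $\underline{\dim}_BX$ and $\overline{\dim}_BX$. The packing dimension is $\dim_PX=\inf\{\sup_i\overline{\dim}_BF_i:X\subset\bigcup_{i\in\mathbb N}F_i\}$.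

For example, let $X=\{0\}\cup\{1/m:m\ge1\}$. It is countable, so $\dim_HX=\dim_PX=0$. At $\varepsilon=\frac1{n(n+1)}$ no open interval of length $\varepsilon$ contains two of the points $1,\frac12,\dots,\frac1n$, so $N_\varepsilon\ge n$. On the other hand $[0,\frac1n]$ is covered by $n+2$ intervals of length $\varepsilon$, so $N_\varepsilon\le2n+2$. Hence both box dimensions equal $\frac12$.

In general $\dim_H\le\underline{\dim}_B\le\overline{\dim}_B$. If $f$ satisfies $|f(u)-f(v)|\le C|u-v|^{\vartheta}$ on $X$ with $0<\vartheta\le 1$, then $\dim f(X)\le\frac1\vartheta\dim X$ for each of $\dim_H,\underline{\dim}_B,\overline{\dim}_B$, since a set of diameter $\varepsilon$ is mapped to a set of diameter at most $C\varepsilon^\vartheta$.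

**Definition 5 (Hausdorff metric).** For nonempty compact $K,L$ the distance is the least $\varepsilon\ge 0$ such that each set lies in the closed $\varepsilon$-neighborhood of the other. For example, $\{0,\frac1n,\dots,1\}\to[0,1]$. The nonempty compact subsets of a fixed compact metric space form a compact metric space.

## 2. The conjecture and Theorems A and B

We can now ask whether the Hausdorff dimension of the spectrum depends on the frequency. It is a function of the whole digit sequence of $\alpha$. The following conjecture is in Alexandro Luna, "Regularity of Non-stationary Stable Foliations of Toral Anosov Maps", arXiv:2410.07406 (2024).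

**Conjecture.** For $\lambda>0$ sufficiently small, $\alpha\mapsto\dim_H\sigma_{\lambda,\alpha}$ is a.e. constant with respect to the Gauss measure. That is, there is $\lambda_0>0$ such that for every $\lambda\in(0,\lambda_0)$ there is a constant $c(\lambda)$ with $\dim_H\sigma_{\lambda,\alpha}=c(\lambda)$ for $\mu$-a.e. irrational $\alpha\in(0,1)$.

The conjecture is true, and no smallness is needed.

**Theorem A.** For every $\lambda>0$ there is a constant $c(\lambda)$ with $\dim_H\sigma_{\lambda,\alpha}=c(\lambda)$ for $\mu$-a.e. $\alpha$. In particular the conjecture is true.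

**Theorem B.** For every $\lambda>0$ there are constants $c\le\underline b\le\overline b$ such that for $\mu$-a.e. $\alpha$ and every open interval $I$ with $I\cap\sigma_{\lambda,\alpha}\neq\emptyset$:
$$\dim_H(\sigma_{\lambda,\alpha}\cap I)=c,\qquad\underline{\dim}_B(\sigma_{\lambda,\alpha}\cap I)=\underline b,\qquad\overline{\dim}_B(\sigma_{\lambda,\alpha}\cap I)=\dim_P(\sigma_{\lambda,\alpha}\cap I)=\overline b.$$
The same holds (with constants depending on $\nu$) with $\mu$ replaced by any ergodic $G$-invariant Borel probability measure $\nu$ on the irrationals of $(0,1)$ satisfying $\nu(\{a_1\ge3,\,a_2\ge L\}\cap G^{-2}A)>0$ for all $L$ and all Borel $A$ with $\nu(A)>0$.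

From now on $\lambda>0$ is fixed and
$$R=\sqrt{4+\lambda^2}>2,\qquad\sigma_\alpha=\sigma_{\lambda,\alpha},\qquad D(\alpha)=\dim_H\sigma_\alpha.$$

## 3. Transfer matrices and zeros of trace polynomials

The purpose of this section is to replace $\sigma_\alpha$ by finite sets: the zero sets of explicit polynomials.

**Definition 6 (words, transfer matrices).** Let $s_0=0$, $s_1=0^{a_1-1}\lambda$, $s_{n+1}=s_n^{a_{n+1}}s_{n-1}$ for $n\ge1$; then $|s_n|=q_n$. Let
$$T_v=\begin{pmatrix}E-v&-1\\1&0\end{pmatrix},\quad M_{-1}=\begin{pmatrix}1&-\lambda\\0&1\end{pmatrix},\quad M_0=T_0,\quad M_{n+1}=M_{n-1}M_n^{a_{n+1}},\quad x_n=\mathrm{tr}\,M_n .$$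

Since $M_{-1}T_0=T_\lambda$, we get $M_1=T_\lambda T_0^{a_1-1}$, and by induction $M_n=T_{v_{q_n}}\cdots T_{v_1}$ where $v_1\dots v_{q_n}=s_n$, for all $n\ge0$. A solution of $u(m+1)+u(m-1)+v_mu(m)=Eu(m)$ satisfies $(u(m+1),u(m))^{T}=T_{v_m}(u(m),u(m-1))^{T}$, so $M_n$ carries $(u(1),u(0))^{T}$ to $(u(q_n+1),u(q_n))^{T}$.

Here are the simplest cases by hand. Always $x_0=E$. If $a_1=1$, then $x_1=E-\lambda$. If $a_1=2$, then $x_1=\mathrm{tr}\,T_\lambda T_0=E(E-\lambda)-2$, and $|x_1|<2$ means $0<E(E-\lambda)<4$. This gives two intervals, one ending at $0$ and one beginning at $\lambda$, with the gap $[0,\lambda]$ between them. For the golden mean, $M_3=M_1M_0M_1$, so $x_3=x_1\,\mathrm{tr}(M_0M_1)-x_0=(E-\lambda)(E(E-\lambda)-2)-E=E(E-\lambda)^2-3E+2\lambda$. It is positive at $0$ and negative at $\lambda$, so it has three real zeros, one in each of $(-\infty,0)$, $(0,\lambda)$, $(\lambda,\infty)$.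

**Textbook facts about Sturmian words.** They can be found in Bellissard–Iochum–Scoppola–Testard, Comm. Math. Phys. 125 (1989), and in Lothaire, *Algebraic Combinatorics on Words*, Ch. 2.

1. $V_0(1)\dots V_0(q_n)=s_n$ for $n\ge1$. (For the golden mean $s_4=\lambda0\lambda\lambda0$, which is the word found in Section 1.)
2. Every finite pattern of any $V_\theta$ occurs in $s_n$ for all large $n$. Indeed $V_\theta(m+j)=V_{m\alpha+\theta}(j)$, and the phases showing a given pattern at sites $0,\dots,l$ form a finite union of half-open arcs. This union contains $N\alpha\bmod1$ for some $N\ge1$ by density, so the pattern occurs in $V_0|_{[1,\infty)}$. Now use fact 1.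
3. For $n\ge1$ the square $s_ns_n$ occurs in $V_0$: $s_{n+3}$ contains $s_{n+2}s_{n+1}$, where $s_{n+2}$ ends with $s_n$ and $s_{n+1}$ begins with $s_n$.

**Definition 7 (the sets $\Sigma_n(\alpha)$).** For $q_n\ge3$ (true for all $n\ge3$) let $\Sigma_n(\alpha)$ be the set of complex zeros of $x_n$. In the golden example $\Sigma_3$ consists of the three real zeros found above.

The zeros are always real. Let $K_n$ be the Hermitian $q_n\times q_n$ matrix with diagonal $s_n$, entries $1$ between neighbors, and corner entries $(K_n)_{q_n,1}=i$, $(K_n)_{1,q_n}=-i$. Its eigenvectors are the solutions of the $q_n$-periodic difference equation with $u(m+q_n)=iu(m)$. So for $E\in\mathbb C$: $\det(E-K_n)=0$ iff $i$ is an eigenvalue of $M_n(E)$ iff $x_n(E)=i+i^{-1}=0$. (For the golden mean and $n=3$: $\det(E-K_3)=E(E-\lambda)^2-2(E-\lambda)-E$, which is the polynomial above.) Thus $\Sigma_n(\alpha)=\mathrm{spec}\,K_n$ is a nonempty subset of $[-2,2+\lambda]$. If $q_j\le2$, then $x_j\in\{E,\ E-\lambda,\ E(E-\lambda)-2\}$,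 so $x_j$ has a real zero for every $j\ge0$.

**Lemma 1.** $\Sigma_n(\alpha)\to\sigma_\alpha$ in the Hausdorff metric.

**Step 1: points of $\sigma_\alpha$ are close to $\Sigma_n$.** Let $E\in\sigma_\alpha$, $\varepsilon>0$, and let $\phi$ be a finitely supported unit vector with $\|(H-E)\phi\|<\varepsilon$. The pattern of the potential on an interval containing the support, enlarged by one site on each side, occurs in $s_n$ for all $n\ge n_0$. Transplant $\phi$ there. It vanishes at the sites $1$ and $q_n$, so the corner entries play no role and $\|(K_n-E)\phi\|<\varepsilon$. Hence $\mathrm{dist}(E,\Sigma_n)<\varepsilon$ for $n\ge n_0$. Applying this to a finite $\varepsilon$-net of $\sigma_\alpha$, we get $\mathrm{dist}(E,\Sigma_n)<2\varepsilon$ for all $E\in\sigma_\alpha$ and all large $n$.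

**Step 2: points of $\Sigma_n$ are close to $\sigma_\alpha$.** Let $E\in\Sigma_n$, $q=q_n$, and let $u\ne0$ solve the equation with potential $s_n$ repeated and $u(m+q)=iu(m)$. Label the sites so that $1,\dots,2q$ is an occurrence of $s_ns_n$ in $V_0$. Let $\chi(m)=m/q$ on $[0,q]$, $\chi(m)=(2q-m)/q$ on $[q,2q]$, $\chi=0$ elsewhere, and $\phi=\chi u$. For $1\le m\le2q$ the equation for $u$ gives
$$(H-E)\phi(m)=(\chi(m+1)-\chi(m))u(m+1)+(\chi(m-1)-\chi(m))u(m-1),$$
while $(H-E)\phi(0)=u(1)/q$, and $(H-E)\phi(m)=0$ for $m<0$ or $m>2q$. So $|(H-E)\phi(m)|\le(|u(m+1)|+|u(m-1)|)/q$ for $0\le m\le2q$. Put $\Gamma=\sum_{m=1}^q|u(m)|^2>0$. Since $|u|$ is $q$-periodic and $2q+1\le3q$, any $2q+1$ consecutive values of $|u|^2$ sum to at most $3\Gamma$. Hence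
$$\|(H-E)\phi\|^2\le\frac2{q^2}\sum_{m=0}^{2q}\bigl(|u(m+1)|^2+|u(m-1)|^2\bigr)\le\frac{12\,\Gamma}{q^2}.$$
For $1\le m\le q$ we have $\chi(m)^2+\chi(m+q)^2=\frac{m^2+(q-m)^2}{q^2}\ge\frac12$, so $\|\phi\|^2\ge\Gamma/2$. Therefore $\mathrm{dist}(E,\sigma_\alpha)\le\sqrt{24}/q_n\to0$. $\square$

## 4. The trace map, and why invariance under $G$ does not follow

The recursion for the $M_n$ becomes a polynomial dynamical system on traces. Let
$$F(x,y,z)=x^2+y^2+z^2-xyz,\qquad S=\{p\in\mathbb C^3:F(p)=R^2\}.$$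
For $A,B\in SL_2(\mathbb C)$ with $(x,y,z)=(\mathrm{tr}A,\mathrm{tr}B,\mathrm{tr}AB)$ (we say that the pair $(A,B)$ has traces $(x,y,z)$), the textbook identity is
$$\mathrm{tr}[A,B]=F(x,y,z)-2,\qquad[A,B]=ABA^{-1}B^{-1}. \tag{1}$$
So the traces lie on $S$ iff $\mathrm{tr}[A,B]=2+\lambda^2$. In that case $A,B$ have no common eigenvector and $A,B\ne\pm1$, since otherwise the commutator would have trace $2$. Also $\mathrm{tr}(AB^{-1})=xy-z$ and $F(x,y,xy-z)=F(x,y,z)$, so $\mathrm{tr}[A^{\pm1},B^{\pm1}]=\mathrm{tr}[A,B]$ for all choices of signs.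

Let $b=(b_1,b_2,\dots)$ be digits, $b_i\ge1$. For a pair $(N_{-1},N_0)=(A,B)$ put $N_{i+1}=N_{i-1}N_i^{b_{i+1}}$. Replacing $(A,B)$ by $(AB,B)$ changes the traces by $(x,y,z)\mapsto(z,y,yz-x)$, since $AB^2=yAB-A$; swapping the two matrices gives $(x,y,z)\mapsto(y,x,z)$. Both maps are polynomial automorphisms of $\mathbb C^3$ preserving $F$. Composing them we get polynomial automorphisms $\Phi_n$ of $\mathbb C^3$ with real coefficients, depending on $b_1,\dots,b_n$, which preserve $S$ and send the traces of $(N_{-1},N_0)$ to those of $(N_{n-1},N_n)$. Write $\Phi_n=(X_{n-1},X_n,Z_n)$, with $X_{-1}=x$, $X_0=y$, $Z_0=z$. Explicitly, if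
$$t_0=x,\quad t_1=z,\quad t_{j+1}=yt_j-t_{j-1}\qquad(\text{so }t_j=\mathrm{tr}\,AB^j), \tag{2}$$
then $(X_0,X_1,Z_1)=(y,t_{b_1},t_{b_1+1})$. Changing the signs of $A$ and $B$ only changes signs of the $N_i$, and $(x,y,z)\mapsto(\epsilon_1x,\epsilon_2y,\epsilon_1\epsilon_2z)$ with $\epsilon_i=\pm1$ preserves $F$.

The pair $(M_{-1},M_0)$ has traces $(2,E,E-\lambda)$, and $F(2,E,E-\lambda)=4+(E-(E-\lambda))^2=R^2$. Hence for every $i\ge0$ the traces of $(\pm M_{i-1},\pm M_i)$ lie on $S$, for any choice of signs. For instance, when $a_1=1$ the pair $(M_0,M_1)$ has traces $(E,\,E-\lambda,\,E(E-\lambda)-2)$.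

**Lemma 2 (escape).** If $(x,y,z)\in\mathbb C^3$, $|y|>2$, $|z|>2$ and $|z|\ge|x|$, then $|X_n|>2$ for all $n\ge0$ and all digit sequences.

Proof. We show that the hypothesis is inherited. In (2), $|t_1|\ge|t_0|$ and $t_1\ne0$. If $|t_j|\ge|t_{j-1}|$ and $t_j\ne0$, then $|t_{j+1}|\ge(|y|-1)|t_j|>|t_j|$. So $|X_1|=|t_{b_1}|\ge|z|>2$, $|Z_1|=|t_{b_1+1}|>|X_1|>2$, and $|Z_1|\ge(|y|-1)|t_{b_1}|>2(|y|-1)\ge|y|=|X_0|$. Thus $(X_0,X_1,Z_1)$ satisfies the hypothesis, and induction finishes. $\square$

Now the first thing to try. If $D(G\alpha)=D(\alpha)$ held for a.e. $\alpha$, ergodicity would make $D$ constant at once. So let $\beta=G^k\alpha$, with digits $b_i=a_{k+i}$ and polynomials $X_n$ built from these digits. Let $\gamma_k(E)$ be the trace triple of $(M_{k-1}^\alpha,M_k^\alpha)$ at energy $E$. Then for $n\ge 3$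
$$\Sigma_n(\beta)=\{E:X_n(2,E,E-\lambda)=0\},\qquad\Sigma_{k+n}(\alpha)=\{E:X_n(\gamma_k(E))=0\}. \tag{3}$$
The same complex curves $\{X_n=0\}\cap S$ are cut by two different real curves: by the line $\{(2,E,E-\lambda)\}$ for $\beta$, and by $\gamma_k$ for $\alpha$. We call the pieces of $\{X_n=0\}\cap S$ *leaves*. Equality of the two dimensions would follow if one could move along the leaves from one cutting curve to the other by a bi-Lipschitz map. This is the point at which the approach stops. The curve $\gamma_k$ is not the line (for $k=1$ its first coordinate is $E$, not $2$), and nothing so far makes the motion along leaves bi-Lipschitz. If the leaves are disjoint holomorphic graphs over a disc of radius $\rho$ around $x=2$, what one has is a Hölder exponent $\frac{1-r}{1+r}$ for moving from a point at distance $r\rho$ back to the center (this is Harnack's inequality, Section 10).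

For general disjoint families of holomorphic graphs this exponent cannot be improved. On the unit disc take $Y_0=0$ and $Y_c(x)=\exp\bigl(\frac{1+x}{1-x}\ln c\bigr)$ for $0<c<1$. They are bounded by $1$ because $\mathrm{Re}\frac{1+x}{1-x}>0$. They are disjoint: $Y_c(x)=Y_{c'}(x)$ would put $\frac{1+x}{1-x}\ln(c/c')$ in $2\pi i\mathbb Z$, which is impossible for $c\ne c'$ since its real part is not $0$; and $Y_c$ never vanishes for $c>0$. Over $x=r$ the leaf through $c$ sits at $Y_c(r)=c^{(1+r)/(1-r)}$, so $c=Y_c(r)^{(1-r)/(1+r)}$.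

A fixed loss $\vartheta<1$ would give $\vartheta\,\mathrm{ess\,sup}\,D\le D\le\mathrm{ess\,sup}\,D$ a.e. and no more. We therefore give up equality.

## 5. A one-sided inequality with small loss, and ergodicity

The way around is this: a one-sided inequality is enough, provided that the loss can be made as small as we like at some time $k$. The loss is small when $\gamma_k$ has an arc very close to the line $x=2$, and a large digit $a_k$ produces such an arc.

**Proposition C.** For every $\vartheta\in(0,1)$ there is $a_0=a_0(\lambda,\vartheta)\in\mathbb N$ such that for every irrational $\alpha$ and $k\ge2$ with $a_{k-1}\ge3$ and $a_k\ge a_0$: $D(\alpha)\ge\vartheta D(G^k\alpha)$.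

We first derive Theorem A from it; Sections 6 to 10 prove it.

**Step 1: $D$ is Borel.** For $n\ge3$ the set $\Sigma_n(\alpha)$ depends only on $a_1,\dots,a_n$. So $\alpha\mapsto\Sigma_n(\alpha)$ is constant on each of countably many Borel sets, hence it is a Borel map into the space of nonempty compact subsets of $[-2,2+\lambda]$. By Lemma 1 $\alpha\mapsto\sigma_\alpha$ is a pointwise limit of Borel maps into a metric space, hence Borel. For $s,\epsilon>0$ the set $\{K:\mathcal H^s_\infty(K)<\epsilon\}$ is open. Indeed, a cover of $K$ with sum less than $\epsilon$ can be enlarged to an open cover with sum less than $\epsilon$, and this open cover also covers all compact sets close to $K$. Finally $\dim_HK\le t$ iff $\mathcal H^s_\infty(K)=0$ for all rational $s>t$. So $D$ is Borel.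

**Step 2: a.e. orbit meets a good set.** Let $c=\mathrm{ess\,sup}\,D$, let $\vartheta\in(0,1)$ and $\eta>0$ be rational, $A_\eta=\{D>c-\eta\}$ and
$$\mathcal E=\{a_1\ge3,\ a_2\ge a_0(\lambda,\vartheta)\}\cap G^{-2}A_\eta .$$
By definition of $c$, $\mu(A_\eta)>0$. The set $\mathcal E$ contains the image of $A_\eta$ under $x\mapsto1/(3+1/(a_0+x))$, since such a point has digits $3,a_0$ followed by those of $x$. This map is a diffeomorphism of $[0,1]$ onto its image, so $\mu(\mathcal E)>0$. By ergodicity, for a.e. $\alpha$ there are infinitely many $m\ge0$ with $G^m\alpha\in\mathcal E$.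

**Step 3: conclusion.** With $k=m+2\ge2$, $G^m\alpha\in\mathcal E$ says $a_{k-1}\ge3$, $a_k\ge a_0$ and $G^k\alpha\in A_\eta$. Proposition C gives $D(\alpha)\ge\vartheta(c-\eta)$. Letting $\vartheta\to1$ and $\eta\to0$ along rationals, $D\ge c$ a.e. Since $D\le c$ a.e., $D=c$ a.e. This proves Theorem A, given Proposition C. $\square$

## 6. A cone of monotone motion in $SL_2(\mathbb R)$

Real energies produce curves of real matrices that all rotate in the same direction. This section makes that precise; it is the source of all sign information below.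

Let $\omega(v,w)=\det(v,w)$ on $\mathbb R^2$ and $J=\begin{pmatrix}0&-1\\1&0\end{pmatrix}$.

**Definition 8 (positive cone).** $\mathcal P=\{\Xi\in sl_2(\mathbb R):\omega(v,\Xi v)\ge0\ \text{for all }v\}$.

For $\Xi=\begin{pmatrix}a&-b\\c&-a\end{pmatrix}$ we have $\omega(v,\Xi v)=cv_1^2-2av_1v_2+bv_2^2$, so
$$\Xi\in\mathcal P\iff b,c\ge0,\ a^2\le bc .$$
For example $J\in\mathcal P$, as $\omega(v,Jv)=|v|^2$, and $\xi:=\begin{pmatrix}0&-1\\0&0\end{pmatrix}\in\mathcal P$. The set $\mathcal P$ is a closed convex cone with $\mathcal P\cap-\mathcal P=0$, so a nonempty sum of nonzero elements of $\mathcal P$ is nonzero. Since $\omega(v,h\Xi h^{-1}v)=\omega(h^{-1}v,\Xi h^{-1}v)$ for $h\in SL_2(\mathbb R)$, we have $h\mathcal Ph^{-1}=\mathcal P$.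

**Normal form of elliptic matrices.** Let $W\in SL_2(\mathbb R)$ with $|\mathrm{tr}W|<2$ and $\cos\varphi=\frac12\mathrm{tr}W$. The traceless matrix $W-\cos\varphi$ has determinant $\cos^2\varphi-\cos\varphi\,\mathrm{tr}W+1=\sin^2\varphi>0$. So its square is $-\sin^2\varphi$, and the form $\omega(v,(W-\cos\varphi)v)$ is definite with the sign of $W_{21}\ne0$. Hence there is a unique representation
$$W=\cos\varphi+\sin\varphi\,K,\qquad K^2=-1,\quad K\in\mathcal P,\quad\varphi\in(0,\pi)\cup(\pi,2\pi), \tag{4}$$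
with $\sin\varphi=\mathrm{sgn}(W_{21})\sqrt{1-(\mathrm{tr}W)^2/4}$. So $\sin\varphi,\varphi,K$ depend continuously, even smoothly, on $W$, and the sign of $\sin\varphi$ is locally constant. Passing from $W$ to $-W$ keeps $K$ and flips the sign of $\sin\varphi$. For instance, $e^{sJ}$ with $0<s<\pi$ has $K=J$, $\varphi=s$, while $e^{-sJ}$ has $K=J$, $\varphi=2\pi-s$. If $\sin\varphi>0$, then $W=e^{\varphi K}$ and $W^m=e^{m\varphi K}$.

Every such $K$ is conjugate to $J$ in $SL_2(\mathbb R)$. Indeed $\omega(v,Kv)>0$ for $v\ne0$; scale $v$ so that it equals $1$. Then $h=(v,Kv)\in SL_2(\mathbb R)$ and $Kh=(Kv,-v)=hJ$.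

For $\Xi\in\mathcal P$ as above, $\mathrm{tr}(\Xi J)=-(b+c)$ and $b+c\ge2\sqrt{bc}\ge2\sqrt{\det\Xi}$, with $b+c>0$ if $\Xi\ne0$. Conjugating $K$ to $J$ we get, for $\Xi\in\mathcal P$ and $K$ as in (4),
$$-\tfrac12\mathrm{tr}(\Xi K)\ge\sqrt{\det\Xi}\ge0,\qquad\mathrm{tr}(\Xi K)<0\ \text{ if }\Xi\ne0 . \tag{5}$$
In particular $\mathrm{tr}(K'K)\le-2$ for two matrices $K',K\in\mathcal P$ of square $-1$, as $\det K'=1$.

**Definition 9 (monotone curve).** A $C^1$ curve $W(t)$ in $SL_2(\mathbb R)$ is monotone if $W'W^{-1}\in\mathcal P$ for all $t$. Examples: $t\mapsto e^{tJ}$, and any constant curve.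

Since $(AB)'(AB)^{-1}=A'A^{-1}+A(B'B^{-1})A^{-1}$, a product of monotone curves is monotone, and its logarithmic derivative is a sum of conjugates of those of the factors. If $W$ is monotone, $|\mathrm{tr}W|<2$ and $\Xi=W'W^{-1}$, then $(\mathrm{tr}W)'=\mathrm{tr}(\Xi W)=\sin\varphi\,\mathrm{tr}(\Xi K)$. Therefore
$$\sin\varphi\cdot(\mathrm{tr}W)'\le0,\ \text{ with strict inequality if }W'\ne0 . \tag{6}$$

**Transfer matrices are monotone in $t=-E$.** With $t=-E$ and $'=d/dt$,
$$T_v'T_v^{-1}=\begin{pmatrix}-1&0\\0&0\end{pmatrix}\begin{pmatrix}0&1\\-1&E-v\end{pmatrix}=\xi\in\mathcal P,$$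
and $M_{-1}$ is constant. So in the variable $t=-E$ all $M_n$, $n\ge-1$, are monotone, and $M_n'\ne0$ for $n\ge0$. The same holds for $-M_n$.

**Definition 10 (band).** For $j\ge0$ a band of $x_j$ is the closure of a component of $\{E\in\mathbb R:|x_j(E)|<2\}$. For $x_0=E$ the only band is $[-2,2]$; for $a_1=2$ the two bands of $x_1$ were computed in Section 3.

Bands exist because $x_j$ has a real zero, and they are compact because $x_j$ is a polynomial of degree $q_j\ge1$. On the interior of a band the sign of $\sin\varphi$ is constant, so by (6) $x_j$ is strictly monotone there, with values $\pm2$ and $\mp2$ at the ends.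

## 7. Critical values of $x$ along the curves $\{X_n=0\}\cap S$

To use the leaves as graphs over the $x$-coordinate near $x=2$, we must know that they have no point with tangent $dx=0$ there. Fix digits $b$ and $n\ge1$. The points of $S$ with $y=0$ satisfy $x^2+z^2=R^2$, so they are $(R\cos\tau,0,-R\sin\tau)$ with $\tau\in\mathbb C/2\pi\mathbb Z$. Thus $\tau\mapsto\Phi_n^{-1}(R\cos\tau,0,-R\sin\tau)$ parametrizes $\{X_n=0\}\cap S$. Let $g(\tau)$ be its $x$-coordinate.

Two cases by hand. If $n=1$, $b_1=1$, then $\Phi_1(x,y,z)=(y,z,yz-x)$, so $y=R\cos\tau$, $z=0$, $x=R\sin\tau$. Hence $g=R\sin\tau$ with critical values $\pm R$. The leaf is $z=0$, $x^2+y^2=R^2$; the graph $y=\sqrt{R^2-x^2}$ passes through $y=\lambda$ over $x=2$ (the zero of $x_1=E-\lambda$) and branches only at $x=\pm R$. If $n=1$, $b_1=2$, then (2) gives $y=R\cos\tau$, $t_2=0$ and $t_3=-t_1=-R\sin\tau$. So $z=R\sin\tau$ and $x=yz-t_2=\frac{R^2}2\sin2\tau$. The critical values are $\pm\frac{R^2}2$, and $\frac{R^2}2\ge R$.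

**Lemma 3.** If $g'(\tau)=0$, then $g(\tau)$ is real and $|g(\tau)|\ge R$.

**Step 1: write $g$ as the trace of a positive word.** The purpose is to make everything monotone in one real parameter. Let $A_0=\mathrm{diag}(m_0,1/m_0)$ with $m_0>1$, $m_0+1/m_0=R$. The pair $N_{n-1}=A_0e^{\tau J}$, $N_n=J$ has traces $(R\cos\tau,0,-R\sin\tau)$. Put $s=-\tau$,
$$P=N_{n-1}^{-1}=e^{sJ}A_0^{-1},\qquad Q=N_n=J,\qquad W_j=N_{n-j}^{(-1)^j}\quad(0\le j\le n+1).$$
The recursion backwards is $N_{i-1}=N_{i+1}N_i^{-b_{i+1}}$. With $\beta_j=b_{n-j+1}$ it reads $N_{n-j-1}=N_{n-j+1}N_{n-j}^{-\beta_j}$. For $j$ odd, $W_j=N_{n-j}^{-1}$ and this is $W_{j+1}=W_{j-1}W_j^{\beta_j}$. For $j$ even, taking inverses, it is $W_{j+1}=W_j^{\beta_j}W_{j-1}$. Since $W_0=Q$ and $W_1=P$, every $W_j$ is a positive word in $P,Q$, and it contains $P$ if $j\ge1$. Let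
$$W=W_{n+1}=N_{-1}^{\pm1},\qquad V=W_n=N_0^{\pm1},$$
and let $m\ge1$ be the number of letters $P$ in $W$. Then $g=\mathrm{tr}\,W$, and by Section 4
$$\mathrm{tr}[W,V]=\mathrm{tr}[N_{-1},N_0]=\mathrm{tr}[N_{n-1},N_n]=R^2-2=2+\lambda^2 .$$
We regard everything as a function of $s$; critical points correspond.

**Step 2: if $\mathrm{Im}\,s\ne0$, then $g\notin[-2,2]$.** The matrix $J$ has eigenvectors $(1,-i)$, $(1,i)$ with eigenvalues $i,-i$. Write a vector as $p(1,i)+q(1,-i)$ and use the coordinate $\zeta=q/p$ on $\mathbb{CP}^1$. Real vectors have $q=\bar p$, so $\mathbb{RP}^1=\{|\zeta|=1\}$, and $e^{sJ}$ acts as multiplication by $e^{is}/e^{-is}=e^{2is}$. Let $\mathrm{Im}\,s>0$. Then $|e^{2is}|<1$, so $e^{sJ}$ maps the closed disc $\{|\zeta|\le1\}$ into its interior. The real matrices $A_0^{-1},J\in SL_2(\mathbb R)$ preserve $\mathbb{RP}^1$ and each of the two components of its complement, because $SL_2(\mathbb R)$ is connected. So $Q$ preserves the closed disc and its interior, and $P$ maps the closed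 disc into the interior. Since $W$ contains $P$, it maps the closed disc into its interior. By Brouwer's theorem it has a fixed point there. Move the fixed point to $0$ by a Möbius automorphism of the disc: now $W$ acts as a holomorphic map fixing $0$ whose modulus on the closed disc is at most some $r_0<1$, so by the Schwarz lemma its derivative at $0$ has modulus at most $r_0<1$. If $\kappa$ is the eigenvalue of $W$ on the fixed line, that derivative is $\kappa^{-2}$. Hence $|\kappa|>1$. A matrix of $SL_2(\mathbb C)$ with trace in $[-2,2]$ has unimodular eigenvalues, so $g=\mathrm{tr}W\notin[-2,2]$. If $\mathrm{Im}\,s<0$, use the coordinate $1/\zeta$.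

**Step 3: if $s$ is real and $|g(s)|<2$, then $g'(s)\ne0$.** We have $P'P^{-1}=J$ and $Q'=0$, so $\Xi:=W'W^{-1}$ is a sum of $m\ge1$ conjugates of $J$. Hence $\omega(v,\Xi v)>0$ for $v\ne0$, and (6) applies with strict inequality.

**Step 4: all critical points are real.** We count zeros. Write $e^{sJ}=e^{is}\Pi+e^{-is}\overline\Pi$ with the rank-one projection $\Pi=\frac12(1-iJ)$, $J\Pi=i\Pi$. Since $\Pi Y\Pi=\mathrm{tr}(\Pi Y)\Pi$ for every matrix $Y$,
$$\Pi A_0^{-1}J^l\Pi=i^l\,\Pi A_0^{-1}\Pi=i^l\,\mathrm{tr}(\Pi A_0^{-1})\,\Pi=i^l\tfrac R2\,\Pi ,$$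
because $JA_0^{-1}$ has zero diagonal. Up to cyclic order $W$ is a product of $m$ blocks $e^{sJ}A_0^{-1}J^{l}$ with various $l\ge0$. So the coefficient of $e^{ims}$ in $g=\mathrm{tr}W$ has modulus $(R/2)^m\ne0$. As $g$ is real for real $s$, the coefficient of $e^{-ims}$ is its complex conjugate. So $g$ and $g'$ are Laurent polynomials in $e^{is}$ with extreme exponents exactly $\pm m$, and each has exactly $2m$ zeros in $\mathbb C/2\pi\mathbb Z$, with multiplicity. By Steps 2 and 3 all zeros of $g$ are real and simple, so there are $2m\ge2$ of them on the circle $\mathbb R/2\pi\mathbb Z$. By Rolle $g'$ has a zero in each of the $2m$ arcs between cyclically consecutive zeros. Hence all zeros of $g'$ are real, with exactly one in each arc. By Step 3 the critical values are real with $|g|\ge2$.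

**Step 5: the critical values satisfy $|g|\ge R$.** Let $g'(s_0)=0$. Replacing $W$ by $-W$ changes neither $\Xi$ nor $\mathrm{tr}[W,V]$, so we may assume $g(s_0)\ge2$. Suppose $g(s_0)<R$. Let $[s_1,s_2]\ni s_0$ be the component of $\{g\ge2\}$. It lies between two consecutive zeros of $g$, where $g>0$ and $s_0$ is the only critical point, so $s_0$ is the maximum there. Thus $2\le g<R$ on $[s_1,s_2]$ and $g(s_1)=g(s_2)=2$.

Let $y=\mathrm{tr}V$ and $z=\mathrm{tr}WV$. By (1), $F(g,y,z)=R^2$. If $z=y$ at a point of $[s_1,s_2]$, then $(2-g)y^2=R^2-g^2$, where the left side is $\le0$ and the right side is $>0$. This is impossible, so $z-y=\mathrm{tr}((W-1)V)$ has constant sign on $[s_1,s_2]$. We now show that it has opposite signs at the ends.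

At $s_i$ we have $\mathrm{tr}W=2$ and $W\ne1$ (Section 4), so $W-1$ is nilpotent of rank one. Hence
$$W=1+\varepsilon_i\Delta_{v_i},\qquad\Delta_vw=\omega(v,w)v,\quad v_i\ne0,\ \varepsilon_i=\pm1 .$$
Since $\mathrm{tr}(\Delta_vY)=\omega(v,Yv)$ and $\mathrm{tr}\,\Xi=0$, $g'(s_i)=\mathrm{tr}(\Xi W)=\varepsilon_i\,\omega(v_i,\Xi v_i)\ne0$, with the sign of $\varepsilon_i$. So $s_1\ne s_2$ (otherwise $s_0=s_1$ would not be critical). Since $g\ge2$ on $[s_1,s_2]$, $g'(s_1)>0>g'(s_2)$, that is, $\varepsilon_1=1$ and $\varepsilon_2=-1$. Also, at $s_i$,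
$$z-y=\varepsilon_i\,\omega(v_i,Vv_i).$$
It remains to compare $\omega(v_1,Vv_1)$ at $s_1$ with $\omega(v_2,Vv_2)$ at $s_2$. For $s\in[s_1,s_2]$ let $L(s)=\ker(W-\kappa)$ with $\kappa=\frac12(g+\sqrt{g^2-4})$, a real eigenvalue of $W$. Since $W\ne\pm1$, $W$ is not scalar and $W-\kappa$ has rank exactly $1$. So $L(s)$ is a line depending continuously on $s$, and $L(s_i)=\mathbb Rv_i$. For $0\ne v\in L(s)$ we have $\omega(v,Vv)\ne0$; otherwise $v$ would be a common eigenvector of $W$ and $V$, which is excluded by $\mathrm{tr}[W,V]\ne2$. The sign of $\omega(v,Vv)$ does not depend on the choice of $v\in L(s)\setminus\{0\}$, so it is constant on $[s_1,s_2]$. As $\varepsilon_1=-\varepsilon_2$, $z-y$ has opposite signs at $s_1$ and $s_2$. This is a contradiction. $\square$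

## 8. Leaves as holomorphic graphs over a disc independent of $n$

Choose $\rho=\rho(\lambda)\in(0,\frac14]$ with $\rho\le R-2$ and, writing $\kappa_0=(\lambda+4)^2+4$,
$$5\rho\kappa_0\le2\lambda^2,\qquad\tfrac12\rho(\lambda+4)+\frac{5\rho\kappa_0}{4\lambda}\le\tfrac12 .$$
Let $\mathbb D=\{x\in\mathbb C:|x-2|<\rho\}$ and $U=\{y\in\mathbb C:|y|<\lambda+4\}$. As a quadratic equation in $z$,
$$F(x,y,z)=R^2\iff(2z-xy)^2=w,\qquad w=(x^2-4)(y^2-4)+4\lambda^2 .$$
On $\mathbb D\times U$ we have $|x^2-4|\le\rho(4+\rho)\le5\rho$ and $|y^2-4|\le\kappa_0$, so $|w-4\lambda^2|\le5\rho\kappa_0\le2\lambda^2$. The principal root $\sqrt w$ is holomorphic with $\mathrm{Re}\sqrt w>0$. Put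
$$z_-(x,y)=\tfrac12(xy-\sqrt w),\qquad p(x,y)=(x,y,z_-(x,y))\in S .$$
Since $\partial_zF=2z-xy=-\sqrt w\ne0$ at $p(x,y)$, $(x,y)$ is a chart of $S$ there. Moreover $z_-(2,y)=y-\lambda$, so $p(2,E)=(2,E,E-\lambda)$, and
$$|z_--(y-\lambda)|\le\tfrac12|x-2||y|+\tfrac12\frac{|w-4\lambda^2|}{|\sqrt w+2\lambda|}\le\tfrac12\rho(\lambda+4)+\frac{5\rho\kappa_0}{4\lambda}\le\tfrac12 . \tag{7}$$

**Lemma 4.** Let $\beta=[0;b_1,b_2,\dots]$, $n\ge1$, $q_n(\beta)\ge3$, and let $E_1,\dots,E_N$ be the distinct zeros of $x_n^\beta$. There are holomorphic $Y_j:\mathbb D\to\{|y|<\lambda+3\}$ with $Y_j(2)=E_j$, $X_n(p(x,Y_j(x)))=0$, $Y_j$ real on $\mathbb D\cap\mathbb R$, and $Y_i(x)\ne Y_j(x)$ for all $x\in\mathbb D$, $i\ne j$.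

Let $f(x,y)=X_n(p(x,y))$ on $\mathbb D\times U$. Then $f(2,y)=X_n(2,y,y-\lambda)=x_n^\beta(y)$, whose zeros lie in $[-2,2+\lambda]\subset U$.

**Step 1: no zero escapes through the boundary of $U$.** If $\lambda+3\le|y|<\lambda+4$, then by (7) $|z_-|\ge|y|-\lambda-\frac12\ge\frac52>2+\rho>|x|$, and $|y|>2$. Lemma 2 gives $|f|>2$. Hence all zeros of $f(x,\cdot)$ in $U$ lie in $|y|<\lambda+3$. By the argument principle on the circle $|y|=\lambda+\frac72$, their number, with multiplicity, does not depend on $x\in\mathbb D$.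

**Step 2: all zeros are simple.** Let $f(x,y)=0$ and $p=p(x,y)$. Then $\Phi_np\in S$ has second coordinate $0$, so $p=\Phi_n^{-1}(R\cos\tau,0,-R\sin\tau)$ for some $\tau$. Vary $\tau$: the resulting curve $(x(\tau),y(\tau),z(\tau))$ lies in $\{X_n=0\}\cap S$, and near $p$ it is described by the chart. So $f(x(\tau),y(\tau))=0$ and
$$\partial_xf\cdot x'(\tau)+\partial_yf\cdot y'(\tau)=0,\qquad x'(\tau)=g'(\tau).$$
Here $g'(\tau)\ne0$: otherwise, by Lemma 3, $x=g(\tau)\in\mathbb D$ would be real with $|x|\ge R$, while $|x-2|<\rho\le R-2$ and $\rho\le\frac14$ force $0<x<R$. Now suppose $\partial_yf=0$. Then $\partial_xf=0$ as well, so $d(X_n|_S)=0$ at $p$. Since $X_n=y\circ\Phi_n$ and $\Phi_n$ is an automorphism of $S$, $d(y|_S)=0$ at $\Phi_np=(x_1,0,z_1)$. That means that $\nabla F(x_1,0,z_1)=(2x_1,-x_1z_1,2z_1)$, which is nonzero because $x_1^2+z_1^2=R^2\ne0$, is parallel to $(0,1,0)$. This forces $x_1=z_1=0$, a contradiction.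

**Step 3: the sections.** By Step 2 and the implicit function theorem, the projection $\{f=0\}\to\mathbb D$ is a local biholomorphism. It is proper: the part over a compact $K\subset\mathbb D$ is closed in the compact set $K\times\{|y|\le\lambda+3\}$. So it is a finite unbranched covering of a simply connected domain, and it splits into disjoint holomorphic sections. Over $x=2$ their values are the $E_j$; call them $Y_j$ accordingly.

**Step 4: reality.** Since $X_n$ has real coefficients and the principal root commutes with conjugation, $f(\bar x,\bar y)=\overline{f(x,y)}$. So $x\mapsto\overline{Y_j(\bar x)}$ is also a section, and at $x=2$ it has the real value $E_j$. By uniqueness it equals $Y_j$. $\square$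

## 9. An arc of energies close to the line $x=2$

We need an arc of $\gamma_k$ on which $x$ is almost $2$, while $y$ runs from far above the leaves of Lemma 4 to far below them. Here is the mechanism for $k=1$ by hand. Take $a=a_1\ge3$ and $E=2\cos\varphi$. By (2) with $(x,y,z)=(2,E,E-\lambda)$, $\mathrm{tr}\,M_{-1}M_0^j=2\cos j\varphi-\lambda\frac{\sin j\varphi}{\sin\varphi}$, as one sees from $j=0,1$ and the recursion. So $x_1=2\cos a\varphi-\lambda\frac{\sin a\varphi}{\sin\varphi}$. At $\varphi=\frac{3\pi}{2a}$ it is $\frac{\lambda}{\sin\varphi}\ge\frac{2\lambda a}{3\pi}$, and at $\varphi=\frac{5\pi}{2a}$ it is $-\frac\lambda{\sin\varphi}\le-\frac{2\lambda a}{5\pi}$. In between, the first trace $x_0=2\cos\varphi$ stays within $\varphi^2\le\frac{25\pi^2}{4a^2}$ of $2$. For general $k$ two things must be added: an interval on which $M_{k-1}$ starts to rotate from trace $2$ while $M_{k-2}$ is elliptic, and control of the sign of $2z-xy$, which selects the branch $z_-$ of $S$.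

**Lemma 5.** Let $k\ge2$, $a_{k-1}\ge3$, $a:=a_k\ge4$, and let $J_0$ be a band of $x_{k-2}$. There are a compact interval $[t_5,t_6]$ with $-[t_5,t_6]\subset\mathrm{int}\,J_0$ and fixed signs such that, with $t=-E$, the traces $(x,y,z)(t)$ of the pair $(\pm M_{k-1},\pm M_k)$ satisfy: $2-9\pi^2/a^2\le x(t)\le2$ on $[t_5,t_6]$; $2z-xy<0$ on $(t_5,t_6)$; $y(t_5)\ge\lambda a/3\pi$; $y(t_6)\le-\lambda a/3\pi$.

All curves are taken in the variable $t=-E$, and $\mathrm{int}\,J_0$ is read in this variable.

**Step 1: a phase for the first matrix of a pair.** Suppose $A,B\in SL_2(\mathbb R)$ have traces on $S$ and $B=e^{\varphi K}$ with $\varphi\in(0,\pi)$, $K\in\mathcal P$, $K^2=-1$. Choose $\kappa\ge0$ and $\Theta$ with $\mathrm{tr}A=2\kappa\cos\Theta$ and $\mathrm{tr}(AK)=-2\kappa\sin\Theta$. Then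
$$\mathrm{tr}(Ae^{\tau K})=\cos\tau\,\mathrm{tr}A+\sin\tau\,\mathrm{tr}(AK)=2\kappa\cos(\Theta+\tau). \tag{8}$$
Insert $x=2\kappa\cos\Theta$, $y=2\cos\varphi$, $z=2\kappa\cos(\Theta+\varphi)$ into $F=R^2$. By the identity $\cos^2p+\cos^2q-2\cos p\cos q\cos(p-q)=\sin^2(p-q)$ this gives $4\kappa^2\sin^2\varphi+4\cos^2\varphi=4+\lambda^2$, that is,
$$\kappa=\sqrt{1+\frac{\lambda^2}{4\sin^2\varphi}},\qquad2\kappa\ge R>2,\qquad2\kappa\ge\frac\lambda{\sin\varphi}. \tag{9}$$
Since $\kappa\ne0$, $\Theta$ can be chosen continuously along curves. If $|\mathrm{tr}A|<2$, write $A=\cos\varphi_A+\sin\varphi_AK_A$ as in (4). Then $\mathrm{tr}(AK)=\sin\varphi_A\,\mathrm{tr}(K_AK)$ with $\mathrm{tr}(K_AK)\le-2$, so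
$$|\mathrm{tr}A|<2\ \Longrightarrow\ \mathrm{sgn}\sin\Theta=\mathrm{sgn}\sin\varphi_A . \tag{10}$$

**Step 2: across the band the phase drops by at most $\pi$.** Let $A=M_{k-3}$ and $B=\pm M_{k-2}$, with the sign chosen so that $\sin\varphi_B>0$ on $\mathrm{int}\,J_0$. By (6) $\mathrm{tr}B$ decreases, from $2$ to $-2$, so $\varphi=\varphi_B$ increases from $0$ to $\pi$. Take $\Theta,\kappa$ from Step 1, continuous on $\mathrm{int}\,J_0$. At the ends $\mathrm{tr}A=2\kappa\cos\Theta$ stays bounded and $\kappa\to\infty$. So $\cos\Theta\to0$, and the continuous function $\Theta$ tends to limits in $\frac\pi2+\pi\mathbb Z$. Let the limit at the start be $\frac\pi2+l\pi$.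

Claim: the limit at the end is at least $\frac\pi2+(l-1)\pi$. Otherwise it is at most $\frac\pi2+(l-2)\pi$, and $\Theta$ takes the value $l\pi$ and later $(l-1)\pi$. Let $t_2$ be the first time with $\Theta=(l-1)\pi$, and $t_1<t_2$ the last time before it with $\Theta=l\pi$. Then $\Theta\in((l-1)\pi,l\pi)$ on $(t_1,t_2)$, so $(-1)^l\sin\Theta<0$ there. The function $h=(-1)^l\mathrm{tr}A=(-1)^l2\kappa\cos\Theta$ equals $2\kappa>2$ at $t_1$ and $-2\kappa<-2$ at $t_2$. Where $|h|<2$ on $(t_1,t_2)$, (10) gives $(-1)^l\sin\varphi_A<0$, and then (6) gives $h'\ge0$ (this includes the case of constant $A$, $k=2$). But by the intermediate value theorem there is a subinterval on which $h$ runs from $2$ to $-2$ with $|h|<2$ inside, contradicting the mean value theorem.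

**Step 3: inside the band $M_{k-1}$ rotates from trace $2$ to trace $-2$.** Let $u=\Theta+a_{k-1}\varphi$. Its limit at the start is $\frac\pi2+l\pi$. By Step 2 and $a_{k-1}\ge3$, its limit at the end is at least $\frac\pi2+(l-1)\pi+3\pi=\frac\pi2+(l+2)\pi$. With $i=l+1$ there are therefore (new) times $t_1<t_2$ in $\mathrm{int}\,J_0$ with $u(t_1)=i\pi$ and $u(t_2)=(i+1)\pi$. Put
$$C=(-1)^iAB^{a_{k-1}}=\pm M_{k-1}.$$
By (8), $\mathrm{tr}\,C=(-1)^i2\kappa\cos u$, which is $2\kappa>2$ at $t_1$ and $-2\kappa<-2$ at $t_2$. Let $t_4>t_1$ be the first time with $\mathrm{tr}\,C=-2$ and $t_3\in(t_1,t_4)$ the last time before it with $\mathrm{tr}\,C=2$. On $(t_3,t_4)$, $|\mathrm{tr}\,C|<2$, so $\sin\varphi_C$ has constant sign; somewhere $(\mathrm{tr}\,C)'<0$, and there (6) gives $\sin\varphi_C>0$. Thus $C=e^{\varphi_CK_C}$ with $\varphi_C\in(0,\pi)$ continuous, tending to $0$ at $t_3$ and to $\pi$ at $t_4$.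

**Step 4: the arc.** The pair $(B,C)=(\pm M_{k-2},\pm M_{k-1})$ has traces on $S$. On $(t_3,t_4)$ let $\Theta_1,\kappa_1$ be the quantities of Step 1 for $(B,C)$ in place of $(A,B)$. As $|\mathrm{tr}B|<2$ and $\sin\varphi_B>0$, (10) gives $\sin\Theta_1>0$; choose $\Theta_1\in(0,\pi)$, continuous. Let $t_*$ be the first time with $\varphi_C=3\pi/a$, which is less than $\pi$ since $a\ge4$, and put $u_1=\Theta_1+a\varphi_C$. Near $t_3$ we have $u_1<2\pi$, and at $t_*$ we have $u_1>3\pi$. Let $t_6<t_*$ be the first time with $u_1=3\pi$ and $t_5<t_6$ the last time before it with $u_1=2\pi$. Then $[t_5,t_6]\subset(t_3,t_*)\subset\mathrm{int}\,J_0$. Put $\widehat M=BC^a=\pm M_k$. By (8), for the pair $(C,\widehat M)$,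
$$x=\mathrm{tr}\,C=2\cos\varphi_C,\quad y=\mathrm{tr}\,\widehat M=2\kappa_1\cos u_1,\quad z=\mathrm{tr}\,C\widehat M=\mathrm{tr}\,BC^{a+1}=2\kappa_1\cos(u_1+\varphi_C).$$

**Step 5: the four properties.** On $[t_5,t_6]$, $0<\varphi_C\le3\pi/a$, so $0\le2-x\le\varphi_C^2\le9\pi^2/a^2$. On $(t_5,t_6)$, $u_1\in(2\pi,3\pi)$, so
$$2z-xy=4\kappa_1\bigl(\cos(u_1+\varphi_C)-\cos u_1\cos\varphi_C\bigr)=-4\kappa_1\sin u_1\sin\varphi_C<0 .$$
By (9), $y(t_5)=2\kappa_1\ge\lambda/\sin\varphi_C\ge\lambda/\varphi_C\ge\lambda a/3\pi$. In the same way $y(t_6)=-2\kappa_1\le-\lambda a/3\pi$. $\square$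

## 10. Harnack's inequality and the Hölder map onto $\sigma_{G^k\alpha}$

**Proposition C′.** Let $k\ge2$, $a_{k-1}\ge3$, $a=a_k\ge4$, $\delta:=9\pi^2/a^2\le\rho/2$, $\lambda a/3\pi>\lambda+4$. Put $r=\delta/\rho$, $\vartheta=\frac{1-r}{1+r}$, $\beta=G^k\alpha$. For every band $J_0$ of $x_{k-2}^\alpha$ there are a compact set $\Lambda\subset\sigma_\alpha\cap J_0$ and a $\vartheta$-Hölder map from $\Lambda$ onto a set containing $\sigma_\beta$. Consequently $\dim_H(\sigma_\alpha\cap J_0)\ge\vartheta\dim_H\sigma_\beta$, and the same for lower and upper box dimension.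

Take $[t_5,t_6]$ and $(x,y,z)(t)$ from Lemma 5, the digits $b_i=a_{k+i}$ of $\beta$, and $n\ge3$. Let $E_j,Y_j$ be as in Lemma 4 for $\beta$ and $n$.

**Step 1: the arc meets every leaf.** On $[t_5,t_6]$ we have $x(t)\in[2-\delta,2]\subset\mathbb D$, so $t\mapsto y(t)-Y_j(x(t))$ is real and continuous. Since $|Y_j|<\lambda+3<\lambda a/3\pi$, it is positive at $t_5$ and negative at $t_6$. So there is $t_j'\in(t_5,t_6)$ with
$$y(t_j')=Y_j(\hat x_j),\qquad\hat x_j:=x(t_j').$$
At $t_j'$ we have $2z-xy<0$ and $(2z-xy)^2=w$ with $w$ real and positive, so $2z-xy=-\sqrt w$, that is, $z(t_j')=z_-(\hat x_j,y(t_j'))$. Thus $(x,y,z)(t_j')=p(\hat x_j,Y_j(\hat x_j))$, and $X_n$ vanishes there. The point is the trace triple of $(\pm M_{k-1}^\alpha,\pm M_k^\alpha)$ and the digits are $a_{k+1},a_{k+2},\dots$, so $X_n=\pm x_{k+n}^\alpha$. With $E_j'=-t_j'$ we get $x^\alpha_{k+n}(E_j')=0$, i.e. $E_j'\in\Sigma_{k+n}(\alpha)$.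

**Step 2: moving along the leaves back to $x=2$ costs only the exponent $\vartheta$.** Let $i\ne j$ and $c_0=2(\lambda+4)$. Since $Y_i-Y_j$ is holomorphic without zeros and $|Y_i-Y_j|<c_0$, the function $h(x)=\log\bigl(c_0/|Y_i(x)-Y_j(x)|\bigr)$ is positive and harmonic on $\mathbb D$. As $|\hat x_j-2|\le\delta=r\rho$, Harnack's inequality gives $h(2)\ge\frac{1-r}{1+r}h(\hat x_j)=\vartheta h(\hat x_j)$, i.e.
$$|E_i-E_j|\le c_0^{1-\vartheta}\,|Y_i(\hat x_j)-Y_j(\hat x_j)|^\vartheta . \tag{11}$$

**Step 3: along the arc everything is Lipschitz.** By Cauchy's estimate $|Y_i'|\le2(\lambda+3)/\rho$ on $|x-2|\le\rho/2$, and $\hat x_i,\hat x_j\in[2-\delta,2]$ with $\delta\le\rho/2$. Since $Y_i(\hat x_i)=y(t_i')$ and $Y_j(\hat x_j)=y(t_j')$,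
$$|Y_i(\hat x_j)-Y_j(\hat x_j)|\le|Y_i(\hat x_j)-Y_i(\hat x_i)|+|y(t_i')-y(t_j')|\le C\bigl(|x(t_i')-x(t_j')|+|y(t_i')-y(t_j')|\bigr)\le C'|E_i'-E_j'| .$$
The constant $C'$ does not depend on $n,i,j$, because $x(t)$ and $y(t)$ are fixed polynomials on a fixed compact interval. With (11),
$$|E_i-E_j|\le C''|E_i'-E_j'|^\vartheta\qquad\text{for all }i,j\text{ and all }n\ge3 . \tag{12}$$

**Step 4: the limit $n\to\infty$.** The finite sets $\mathcal G_n=\{(E_j,E_j')\}_j\subset[-2,2+\lambda]\times(-[t_5,t_6])$ converge along a subsequence in the Hausdorff metric to a compact set $\mathcal G$. Let $\pi_1,\pi_2$ be the coordinate projections. Since $\pi_1(\mathcal G_n)=\Sigma_n(\beta)$, Lemma 1 for $\beta$ gives $\pi_1(\mathcal G)\supset\sigma_\beta$. Since $\pi_2(\mathcal G_n)\subset\Sigma_{k+n}(\alpha)\cap(-[t_5,t_6])$, Lemma 1 for $\alpha$ gives $\Lambda:=\pi_2(\mathcal G)\subset\sigma_\alpha\cap J_0$. The inequality (12) passes to the limit: $|e_1-e_2|\le C''|e_1'-e_2'|^\vartheta$ for all $(e_1,e_1'),(e_2,e_2')\in\mathcal G$.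 In particular $e'_1=e_2'$ implies $e_1=e_2$. So $\mathcal G$ defines a $\vartheta$-Hölder map $e'\mapsto e$ from $\Lambda$ onto $\pi_1(\mathcal G)\supset\sigma_\beta$. By Section 1, $\dim\sigma_\beta\le\frac1\vartheta\dim\Lambda\le\frac1\vartheta\dim(\sigma_\alpha\cap J_0)$ for each of the three dimensions. $\square$

Proof of Proposition C. The conditions on $a$ in Proposition C′ hold for all large $a$, and $\vartheta=\vartheta(a,\lambda)$ increases to $1$ as $a\to\infty$, with dependence only on $a$ and $\lambda$. Bands of $x_{k-2}$ exist, and $D(\alpha)\ge\dim_H(\sigma_\alpha\cap J_0)$. $\square$ With Section 5 this completes the proof of Theorem A.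

## 11. Local dimensions: proof of Theorem B

Proposition C′ already speaks about one band $J_0$ at a time. If bands are short, this gives information on every open interval $I$ that meets $\sigma_\alpha$.

**Step 1: bands shrink.** Let $q_j\ge2$. For $T=\begin{pmatrix}e&-1\\1&0\end{pmatrix}$ with real $e$,
$$\xi+T\xi T^{-1}=\begin{pmatrix}0&-1\\0&0\end{pmatrix}+\begin{pmatrix}e&-e^2\\1&-e\end{pmatrix}=\begin{pmatrix}e&-1-e^2\\1&-e\end{pmatrix}$$
has determinant $1$. The logarithmic derivative of $M_j=T_{v_q}\cdots T_{v_1}$, $q=q_j$, in $t=-E$ is the sum over $i$ of $h\xi h^{-1}$ with $h=T_{v_q}\cdots T_{v_{i+1}}$. Grouping the letters in consecutive pairs, it is a sum of $\lfloor q_j/2\rfloor$ conjugates of matrices as displayed, which are elements of $\mathcal P$ of determinant $1$, plus possibly one more element of $\mathcal P$. On the interior of a band write $M_j=\cos\varphi+\sin\varphi K$. Then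
$$-2\sin\varphi\,\varphi'=(\mathrm{tr}M_j)'=\sin\varphi\,\mathrm{tr}(M_j'M_j^{-1}K),$$
so by (5), applied to each summand, $\varphi'=-\frac12\mathrm{tr}(M_j'M_j^{-1}K)\ge\lfloor q_j/2\rfloor$. As $\varphi$ stays in $(0,\pi)$ or in $(\pi,2\pi)$, each band has length at most $\pi/\lfloor q_j/2\rfloor$, which tends to $0$ as $j\to\infty$.

**Step 2: measurability.** Let $\mathrm{Dim}$ be one of $\dim_H,\underline{\dim}_B,\overline{\dim}_B$. For $\dim_H$ we saw in Section 5 that $\alpha\mapsto\mathrm{Dim}\,\sigma_\alpha$ is Borel. For the box dimensions, $\{K:N_\varepsilon(K)\le m\}$ is open in the Hausdorff metric, since a cover by open intervals also covers nearby compact sets, and it is enough to use $\varepsilon=2^{-i}$. So these are Borel too.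

**Step 3: the dimension near every point of the spectrum.** Let $c_*=\mathrm{ess\,sup}\,\mathrm{Dim}\,\sigma_\alpha$. Choose $a_0(\lambda,\vartheta)$ so large that for $a_k\ge a_0$ Proposition C′ applies with Hölder exponent at least $\vartheta$. As in Section 5, for a.e. $\alpha$ we have $\mathrm{Dim}\,\sigma_\alpha\le c_*$, and for all rational $\vartheta<1$ and $\eta>0$ there are infinitely many $k$ with $a_{k-1}\ge3$, $a_k\ge a_0(\lambda,\vartheta)$ and $\mathrm{Dim}\,\sigma_{G^k\alpha}>c_*-\eta$. Fix such an $\alpha$ and an open interval $I$ meeting $\sigma_\alpha$. By Lemma 1 zeros of $x_{k-2}$ approach a point of $\sigma_\alpha\cap I$ as $k\to\infty$. Each zero lies in a band, and bands shrink, so for all large $k$ some band $J_0$ of $x_{k-2}$ lies in $I$. Taking one of the infinitely many good $k$,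
$$\mathrm{Dim}(\sigma_\alpha\cap I)\ge\mathrm{Dim}(\sigma_\alpha\cap J_0)\ge\vartheta(c_*-\eta).$$
Letting $\vartheta\to1$ and $\eta\to0$, and using $\mathrm{Dim}(\sigma_\alpha\cap I)\le\mathrm{Dim}\,\sigma_\alpha\le c_*$, we get $\mathrm{Dim}(\sigma_\alpha\cap I)=c_*$ for all such $I$ simultaneously. The three choices of $\mathrm{Dim}$ give $c,\underline b,\overline b$, and $c\le\underline b\le\overline b$ by the general inequality between the dimensions.

**Step 4: packing dimension.** Taking the cover by the single set $\sigma_\alpha\cap I$ we see $\dim_P(\sigma_\alpha\cap I)\le\overline b$. Conversely let $\sigma_\alpha\cap I\subset\bigcup_iF_i$; intersecting, we may assume $F_i\subset\sigma_\alpha\cap I$. The set $\sigma_\alpha\cap I$ is locally compact, hence a Baire space, so some closure $\overline{F_i}$ contains $\sigma_\alpha\cap I_1\ne\emptyset$ for an open interval $I_1\subset I$. The upper box dimension does not change under closure, so by Step 3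
$$\overline{\dim}_BF_i=\overline{\dim}_B\overline{F_i}\ge\overline{\dim}_B(\sigma_\alpha\cap I_1)=\overline b .$$
Hence $\dim_P(\sigma_\alpha\cap I)=\overline b$.

**Step 5: other measures.** Propositions C and C′ are statements about every irrational $\alpha$. The only properties of $\mu$ used in Section 5 and in Step 3 are invariance, ergodicity and $\mu(\{a_1\ge3,a_2\ge L\}\cap G^{-2}A)>0$ for all $L$ and all Borel $A$ of positive measure. These are exactly the assumptions on $\nu$, so the same proof applies with $\mathrm{ess\,sup}$ taken with respect to $\nu$. $\square$
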